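# Embedding the middle skeleton of a triangulated $\mathbb CP^d$ in $\mathbb R^{2d}$

## Spheres: the skeleton misses a point

An *embedding* is a topological embedding, that is, a homeomorphism onto its image. A *triangulation* of a manifold $M$ is a simplicial complex $T$ together with a homeomorphism $|T|\to M$; no smoothness, and no condition on links, is assumed. The *$d$-skeleton* $T^{(d)}$ is the subcomplex of all simplices of dimension at most $d$. We use the homeomorphism to regard $T^{(d)}$ as a subspace of $M$.

**Proposition 1.** Let $d\ge1$ and let $T$ be a triangulation of $S^{2d}$. Then $T^{(d)}$ embeds in $\mathbb R^{2d}$.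

**Proof.** The complex $T$ has dimension $2d>d$, so it has a $2d$-simplex, and an interior point $p$ of that simplex is not in $T^{(d)}$. Hence $T^{(d)}\subset S^{2d}\setminus\{p\}\cong\mathbb R^{2d}$. $\square$

Since $\mathbb CP^1=S^2$, this settles $\mathbb CP^1$: the $1$-skeleton of any triangulation is planar. What changes for $\mathbb CP^d$ with $d\ge 2$? The $d$-skeleton still misses a point, and it has half the dimension of $\mathbb R^{2d}$. That is the critical case: general position gives embeddings of $d$-complexes in $\mathbb R^{2d+1}$, not in $\mathbb R^{2d}$.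

The question comes from Daisuke Kishimoto and Takahiro Matsushita, "On the embeddability of skeleta of manifold triangulations", arXiv:2410.17523 (2024). The background is as follows. If $d\neq 2^k-1$, some Stiefel–Whitney class $w_{2i}(\mathbb CP^d)=\binom{d+1}{i}x^i$ with $i\ge1$ is nonzero, and consequently the $d$-skeleton of a triangulation of $\mathbb CP^d$ never embeds in $\mathbb R^{2d}$. For $d=1$ it always does, and for $d=3$ it does if the triangulation is smooth, meaning that $|T|\to M$ restricts to a smooth embedding on each simplex. The conjecture is that it always embeds when $d=2^k-1$. It is true.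

**Theorem A.** If $d=2^k-1$, $k\ge1$, then the $d$-skeleton of every triangulation of $\mathbb CP^d$ embeds in $\mathbb R^{2d}$ (piecewise linearly, if $d\ge3$).

After proving this we prove a sharp generalization, Theorem B below, for closed $2d$-manifolds. The first thing to try is to copy the proof of Proposition 1: remove a point from $\mathbb CP^d$ and put everything else into $\mathbb R^{2d}$. This stops at once.

**Proposition 2.** For $d\ge2$ and $p\in\mathbb CP^d$, the space $\mathbb CP^d\setminus\{p\}$ does not embed in $\mathbb R^{2d}$.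

**Proof.** Suppose $f:\mathbb CP^d\setminus\{p\}\to S^{2d}$ is an embedding. Let $B_1$ be an open coordinate ball about $p$ and let $F=\mathbb CP^d\setminus B_1$, which is compact. Put $A=f(\mathbb CP^d\setminus\{p\})$, open by invariance of domain, and $B=S^{2d}\setminus f(F)$, which is also open. Then $A\cup B=S^{2d}$ and $A\cap B=f(B_1\setminus\{p\})\simeq S^{2d-1}$. In the Mayer–Vietoris sequence
$$H^2(S^{2d};\mathbb Z)\to H^2(A;\mathbb Z)\oplus H^2(B;\mathbb Z)\to H^2(S^{2d-1};\mathbb Z)$$
both ends vanish because $d\ge2$. But $A\simeq\mathbb CP^{d-1}$ has $H^2(A;\mathbb Z)=\mathbb Z$, a contradiction. $\square$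

So for $d\ge 3$ we must really use that only a $d$-dimensional part of the manifold has to be embedded. The tool is obstruction theory on pairs of distinct points.

## Borel cohomology and transfer for the group of order two

Let $G=\mathbb Z/2=\{1,t\}$, and let $EG\to BG=\mathbb RP^\infty$ be the universal double cover.

**Definition.** For a $G$-space $Y$ and an abelian group $A$, put $H_G^*(Y;A)=H^*(EG\times_GY;A)$, and similarly for pairs.

If $Y$ is a free $G$-CW complex, then $EG\times_GY\to Y/G$ is a homotopy equivalence and $H_G^*(Y;A)=H^*(Y/G;A)$. If $G$ acts trivially, $EG\times_GY=BG\times Y$. A $G$-vector bundle over $Y$ gives a vector bundle over $EG\times_GY$, and its characteristic classes lie in $H_G^*(Y)$.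

Let $\ell$ be the real sign representation (and the associated line bundle), and $\ell_{\mathbb C}=\ell\otimes\mathbb C$. Put $w=w_1(\ell)\in H^1(BG;\mathbb F_2)$ and $u=c_1(\ell_{\mathbb C})\in H^2(BG;\mathbb Z)$. Then
$$H^*(BG;\mathbb F_2)=\mathbb F_2[w],\qquad H^*(BG;\mathbb Z)=\mathbb Z[u]/(2u),$$
and $u$ reduces mod $2$ to $w^2$. We use the same letters for the pullbacks to $H_G^*(Y)$.

Let $\mathrm{res}:H_G^*(Y)\to H^*(Y)$ be the pullback along the double cover $\pi:EG\times Y\to EG\times_GY$ (recall $EG\times Y\simeq Y$).

**Definition.** The transfer $\mathrm{tr}:H^*(Y)\to H_G^*(Y)$ is induced by the cochain map that sends a cochain $f$ on $EG\times Y$ to the cochain whose value on a singular simplex is the sum of the values of $f$ on its two lifts.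

The formula defines transfers for pairs as well, and it shows that $\mathrm{tr}$ is natural for $G$-maps, that $\mathrm{tr}(t^*y)=\mathrm{tr}(y)$, and that
$$\mathrm{tr}(\mathrm{res}\,z)=2z,\qquad \mathrm{res}\,\mathrm{tr}(y)=y+t^*y,\qquad \mathrm{tr}(y)\,z=\mathrm{tr}(y\cdot\mathrm{res}\,z).\tag{1}$$

For example, for $Y$ a point, $\mathrm{tr}(1)=\mathrm{tr}(\mathrm{res}\,1)=2\in H^0(BG;\mathbb Z)$. For $Y=G\times Z$ we have $H^*(Y)=H^*(Z)\oplus H^*(Z)$ and $H_G^*(Y)=H^*(Z)$, and the transfer is the sum of the two components.

On $M\times M$ the group $G$ acts by the swap. The diagonal is $\Delta$, and $G$ acts trivially on it.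

## Deleted products and the obstruction $u^d$

**Definition.** The deleted product of a finite simplicial complex $T$ is
$$\tilde T=\bigcup\{\sigma\times\tau:\ \sigma\cap\tau=\emptyset\}\subset|T|\times|T|.$$

It is a cell complex with cells $\sigma\times\tau$, and $G$ permutes these cells freely, since $\sigma\neq\tau$ when $\sigma\cap\tau=\emptyset$. For the full triangle on three vertices, the cells are the six points $(v,v')$ with $v\ne v'$ and the six edges $v\times e$, $e\times v$ with $e$ opposite to $v$; so $\tilde T$ is a hexagon.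

**Lemma 3.** $\tilde T$ is a $G$-equivariant deformation retract of $|T|^2\setminus\Delta$. For subcomplexes $A,B$ of $T$, the same homotopy retracts $(|A|\times|B|)\setminus\Delta$ onto $\tilde T\cap(A\times B)$.

**Proof.** Let $x\neq y$ in $|T|$ have barycentric coordinates $x_v,y_v$. Put $m_v=\min(x_v,y_v)$ and $m=\sum_vm_v$. Then $m<1$, for $m=1$ would force $m_v=x_v=y_v$ for all $v$. For $0\le s\le1$ let
$$x_s=\frac{x-s(m_v)_v}{1-sm},\qquad y_s=\frac{y-s(m_v)_v}{1-sm}.$$
The coordinates are nonnegative with sum $1$, and supports do not grow, so $x_s$ and $y_s$ stay in the simplices that contain $x$ and $y$. Since $x_s-y_s=(x-y)/(1-sm)\ne0$, we stay off $\Delta$. At $s=1$, for every $v$ one of the two $v$-coordinates is $0$, so the supports are disjoint. If $(x,y)\in\tilde T$, all $m_v$ are $0$ and nothing moves. The formula is symmetric in $x$ and $y$, hence equivariant. The second claim holds because supports do not grow. $\square$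

If $f:|K|\to\mathbb R^n$ is an embedding, $(x,y)\mapsto (f(x)-f(y))/|f(x)-f(y)|$ is a $G$-map from $\tilde K$ to $S^{n-1}$ with the antipodal action. We need the converse direction, and a cohomology class that decides it.

**Lemma 4.** Let $K$ be a finite $d$-dimensional simplicial complex, $d\ge1$.

(a) If $u^d$ restricts to $0$ in $H^{2d}(\tilde K/G;\mathbb Z)$, there is a $G$-map $\tilde K\to S^{2d-1}$.

(b) If $d\ge3$ and there is a $G$-map $\tilde K\to S^{2d-1}$, then $K$ embeds piecewise linearly in $\mathbb R^{2d}$.

**Proof.** (a) $G$-maps $\tilde K\to S^{2d-1}$ are the same as sections of the unit sphere bundle of the vector bundle $2d\,\ell=d\,\ell_{\mathbb C}$ over $\tilde K/G$. This bundle is complex, hence oriented, so the obstruction groups have untwisted coefficients. The base is a CW complex of dimension at most $2d$ and the fibre $S^{2d-1}$ is $(2d-2)$-connected. So the only obstruction is the primary one, in $H^{2d}(\tilde K/G;\pi_{2d-1}(S^{2d-1}))$, and it is the Euler class (Milnor–Stasheff, Theorem 12.5), which is $c_d(d\,\ell_{\mathbb C})=u^d$.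

(b) Compose with the retraction of Lemma 3 to get a $G$-map $|K|^2\setminus\Delta\to S^{2d-1}$. Weber's theorem (*Plongements de polyèdres dans le domaine métastable*, Comment. Math. Helv. 42 (1967)) says that a compact $n$-polyhedron $K$ with a $G$-map $K^2\setminus\Delta\to S^{m-1}$ and $2m\ge3(n+1)$ embeds piecewise linearly in $\mathbb R^m$. Here $n=d$, $m=2d$, and $4d\ge3d+3$ because $d\ge3$. (In this form the statement is the van Kampen–Shapiro–Wu theorem.) $\square$

So for $d\ge3$ Theorem A becomes a statement about one element of order at most two: we must show $u^d|_{\tilde K}=0$, with integer coefficients.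

## The class $u^d$ survives on the complement of the diagonal

Let $M=\mathbb CP^d$ and $X=M\times M$. We have $\tilde K\subset X\setminus\Delta$. The simplest way to get $u^d|_{\tilde K}=0$ would be to show $u^d|_{X\setminus\Delta}=0$, and there is an obvious source of classes that vanish on $X\setminus\Delta$.

**Definition.** The normal bundle of $\Delta$ in $X$ is identified with $TM$ by $(a,b)\mapsto a-b$, and the swap acts on it by $-1$. So as a $G$-bundle it is $TM\otimes_{\mathbb C}\ell_{\mathbb C}$, a complex bundle of rank $d$. By an equivariant tubular neighborhood and excision it has a Thom class in $H_G^{2d}(X,X\setminus\Delta;\mathbb Z)$. Its image in $H_G^{2d}(X;\mathbb Z)$ is the *diagonal class* $\delta$.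

By construction $\delta|_{X\setminus\Delta}=0$. The restriction of $\delta$ to $\Delta$ is the Euler class of the normal bundle. With $x=c_1(\mathcal O(1))$, we have $H_G^*(\Delta;\mathbb Z)=H^*(M\times BG;\mathbb Z)=\mathbb Z[x,u]/(x^{d+1},2u)$, and the splitting principle gives
$$\delta|_\Delta=c_d(TM\otimes_{\mathbb C}\ell_{\mathbb C})=\sum_{i=0}^dc_i(M)u^{d-i}=\sum_{i=0}^d\binom{d+1}ix^iu^{d-i}.\tag{2}$$

**Proposition 5.** For every $d\ge1$, $u^d$ restricts to a nonzero class in $H_G^{2d}(X\setminus\Delta;\mathbb Z)$.

**Proof.** By the Thom isomorphism, $H_G^{2d}(X,X\setminus\Delta;\mathbb Z)\cong H^0_G(\Delta;\mathbb Z)=\mathbb Z$, generated by the Thom class. So the classes in $H_G^{2d}(X;\mathbb Z)$ that vanish on $X\setminus\Delta$ are the multiples $n\delta$. Suppose $u^d=n\delta$ and apply $\mathrm{res}$. Since $\mathrm{res}\,u=0$, we get $n\,\mathrm{res}\,\delta=0$. The restriction of $\mathrm{res}\,\delta$ to $\{p\}\times M$ is the image of a generator of $H^{2d}(M,M\setminus p;\mathbb Z)$, hence a generator of $H^{2d}(M;\mathbb Z)=\mathbb Z$. So $n=0$ and $u^d=0$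 in $H_G^{2d}(X;\mathbb Z)$. But $u^d|_\Delta=u^d\ne0$. $\square$

Look at this in the smallest example: $d=1$, $T$ the boundary of a tetrahedron, $|T|=S^2$. The complex $\tilde T$ has $12$ vertices $(v,v')$, $24$ edges, and $14$ two-cells: six squares $e\times e'$ with $e,e'$ opposite edges, and eight triangles, four of the form $\sigma\times v$ and four of the form $v\times\sigma$, with $v$ opposite to $\sigma$. Each edge lies in one triangle and one square, as in the cuboctahedron. By Proposition 5, $u$ is nonzero on $\tilde T/G$. Now let $K=T^{(1)}$. Then $\tilde K$ consists of the squares and their edges, and in $\tilde K/G$ every edge lies in only one square. So each square can be collapsed from a free edge, $H^2(\tilde K/G;\mathbb Z)=0$, and $u|_{\tilde K}=0$. The class $u$ is carried by the triangles, that is, by cells $\sigma\times\tau$ with one factor of dimension larger than $d$.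

## Transfers of lopsided classes vanish on $\tilde K$

The example says what to add to $\delta$: classes that are sums of two swapped halves, each half supported where one of the two factors has dimension greater than $d$.

**Lemma 6.** Let $T$ be a triangulation of $M=\mathbb CP^d$, $K=T^{(d)}$, and $y=\sum_{i<j,\,i+j=d}a_{ij}\,x^i\times x^j$ with $a_{ij}\in\mathbb Z$. Then $\mathrm{tr}(y)|_{\tilde K}=0$.

**Proof.** By naturality, $\mathrm{tr}(y)|_{\tilde K}=\mathrm{tr}(y|_{\tilde K})$, and $y|_{\tilde K}$ is restricted from $y|_{K\times K}=\sum a_{ij}\,x^i|_K\times x^j|_K$. If $i<j$ and $i+j=d$, then $2j>d=\dim K$, so $x^j|_K\in H^{2j}(K;\mathbb Z)=0$. $\square$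

So it is enough to find such a $y$ with
$$\delta-u^d=\mathrm{tr}(y)\quad\text{in }H_G^{2d}(X;\mathbb Z).\tag{3}$$
Then on $\tilde K$ we have $\delta=0$ and $\mathrm{tr}(y)=0$, hence $u^d=0$. When can (3) hold? Test it on $\Delta$. There $x^i\times x^j$ becomes $x^d=\mathrm{res}(x^d)$, so by (1)
$$\mathrm{tr}(x^i\times x^j)|_\Delta=2x^d\qquad(i+j=d).\tag{4}$$
Let us compute (2) by hand, using $2u=0$:
$$d=1:\ \delta|_\Delta=u+2x;\qquad d=2:\ \delta|_\Delta=u^2+xu+3x^2;\qquad d=3:\ \delta|_\Delta=u^3+4x^3.$$
For $d=1$ and $d=3$ the test is passed, with $a_{01}=1$ and with $a_{03}+a_{12}=2$. For $d=2$ it fails because of the term $xu$. For general $d\ge2$, the test requires $\binom{d+1}i$ to be even for $0<i<d$, and also $d+1$ to be even, which is the case $i=1$. This happens exactly when $d+1$ is a power of $2$: if $d+1=2^am$ with $m>1$ odd, then $\binom{d+1}{2^a}$ is odd because $(1+x)^{d+1}\equiv(1+x^{2^a})^m$ mod $2$, while all $\binom{2^k}i$ with $0<i<2^k$ are even.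

So the arithmetic condition of the theorem is the condition that (3) holds after restriction to $\Delta$. It remains to show that restriction to $\Delta$ loses nothing but transfers. For this we need to know $H_G^{2d}(X;\mathbb Z)$.

## Generators of $H_G^*(\mathbb CP^d\times\mathbb CP^d;\mathbb Z)$

Let $H=\mathcal O(1)$, and let $E=\mathrm{pr}_1^*H\oplus\mathrm{pr}_2^*H$ be the $G$-equivariant complex bundle of rank $2$ over $X$ with $t$ exchanging the summands. Put $Q=c_2(E)\in H_G^4(X;\mathbb Z)$. Then $\mathrm{res}\,Q=x\times x$. On the diagonal, $E|_\Delta=H\oplus H$ with the swap, which is $H\otimes(1\oplus\ell_{\mathbb C})$, so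
$$Q|_\Delta=x(x+u).\tag{5}$$

**Lemma 7.** If $d$ is odd, $H_G^{2d}(X;\mathbb Z)$ is generated by the classes $\mathrm{tr}(x^i\times x^j)$ with $i<j$, $i+j=d$, and $Q^iu^{d-2i}$ with $0\le2i<d$.

**Proof.** Coefficients are $\mathbb Z$.

**Step 1: an equivariant filtration.** The purpose is to build $X$ from pieces whose Borel cohomology is visible. Let $\mathbb CP^i=\{z_{i+1}=\dots=z_d=0\}$ and
$$X_m=\bigcup_{i+j\le m}\mathbb CP^i\times\mathbb CP^j\quad(i,j\le d),\qquad X_{-1}=\emptyset .$$
This is the $2m$-skeleton of the product cell structure, and it is invariant under $G$. The swap exchanges the cells $e^{2i}\times e^{2j}$ and $e^{2j}\times e^{2i}$. So $X_m$ arises from $X_{m-1}$ by attaching a copy of $G\times D^{2m}$ for each $i<j\le d$ with $i+j=m$, and, if $m=2i$, one disc $D^{2i}\times D^{2i}\cong D(V_i)$, where $V_i=\mathbb C^i\oplus\mathbb C^i$ with the swap. By excision, the characteristic maps of these cells identify $H_G^*(X_m,X_{m-1})$ with the direct sum of the following groups. For each $i<j$ there is a *free summand*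
$$H_G^*(G\times(D^{2m},S^{2m-1}))=H^*(D^{2m},S^{2m-1}),$$
one $\mathbb Z$ in degree $2m$. If $m=2i$, there is also the *Thom summand* $H_G^*(D(V_i),S(V_i))$. As $V_i$ is a complex representation, the Thom isomorphism holds, and the Thom summand is the free $\mathbb Z[u]/(2u)$-module on the Thom class of $V_i$, which has degree $4i$.

**Step 2: short exact sequences.** All these groups live in even degrees. By induction on $m$, $H_G^*(X_m)$ is in even degrees, and
$$0\to H_G^*(X_m,X_{m-1})\to H_G^*(X_m)\to H_G^*(X_{m-1})\to0$$
is exact.

**Step 3: what has to be lifted.** We claim by induction on $m$ that $H_G^*(X_m)$ is generated additively by the restrictions of $\mathrm{tr}(x^i\times x^j)$ for $i<j\le d$, $i+j\le m$, and of $Q^iu^k$ for $2i\le m$, $k\ge0$. All these classes are defined on $X$, so those with $i+j\le m-1$ or $2i\le m-1$ account for $H_G^*(X_{m-1})$. By Step 2 it suffices to show that the new ones, with $i+j=m$ or $2i=m$, lift to the generators of $H_G^*(X_m,X_{m-1})$ found in Step 1. For $m=0$ the space $X_0=\{(p_0,p_0)\}$, with $p_0=[1:0:\dots:0]$, is a point,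 and the classes $Q^0u^k=u^k$ generate $H^*(BG)$.

**Step 4: the transfers.** Here we lift $\mathrm{tr}(x^i\times x^j)$, $i<j$, $i+j=m$. The class $x^i\times x^j$ has degree $2m$ and vanishes on $X_{m-1}$, which has dimension $2m-2$. It lifts to the class in $H^{2m}(X_m,X_{m-1})$ that is $1$ on $e^{2i}\times e^{2j}$ and $0$ on the other $2m$-cells. By naturality of the transfer for pairs, the transfer of this lift is a lift of $\mathrm{tr}(x^i\times x^j)$. Its component in the free summand of the pair $(i,j)$ is the transfer of $(1,0)$ for $G\times(D^{2m},S^{2m-1})$, which is the generator. Its components in all other summands are transfers of $0$, hence $0$.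

**Step 5: the powers of $Q$.** Here $m=2i$ with $i\ge1$, and we lift $Q^iu^k$. The sections $z_0,\dots,z_{i-1}$ of $H$ give an equivariant section
$$s(p,q)=(z_a(p),z_a(q))_{0\le a<i}$$
of $iE$. Its zero set is $\Lambda\times\Lambda$ with $\Lambda=\{z_0=\dots=z_{i-1}=0\}$. We have $\Lambda\cap\mathbb CP^{i-1}=\emptyset$ and $\Lambda\cap\mathbb CP^i=\{p_i\}$, where $p_i$ has a single nonzero coordinate, the one with index $i$. If $a+b\le2i$ and $(a,b)\ne(i,i)$, then $\min(a,b)\le i-1$, so $s$ has no zero on $\mathbb CP^a\times\mathbb CP^b$. Hence the only zero of $s$ on $X_{2i}$ is $(p_i,p_i)$, the center of the cell $e^{2i}\times e^{2i}$.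

Pulling back the Thom class of $iE$ along $s$ gives the relative Euler class $\epsilon\in H_G^{4i}(X_{2i},X_{2i}\setminus(p_i,p_i))$. Its image in $H_G^{4i}(X_{2i})$ is $c_{2i}(iE)=Q^i$. Since $(p_i,p_i)\notin X_{2i-1}$, we can restrict $\epsilon$ to $\epsilon'\in H_G^{4i}(X_{2i},X_{2i-1})$, which is a lift of $Q^i|_{X_{2i}}$. We compute its components.

In a free summand, the characteristic map of the cell $G\times D^{4i}$ has image in $X_{2i}\setminus(p_i,p_i)$. So the pullback of $\epsilon$ factors through $H_G^{4i}(G\times D^{4i},G\times D^{4i})=0$, and the component is $0$.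

In the Thom summand, consider the open cell $\mathbb C^i\times\mathbb C^i=\{z_i(p)\ne0\ne z_i(q)\}\cap(\mathbb CP^i\times\mathbb CP^i)$, which is open in $X_{2i}$. Trivialize $H$ there by $z_i$. Then $iE$ becomes the constant $G$-bundle with fibre $V_i$, and in the coordinates $z_a/z_i$ the section $s$ becomes the identity map $\mathbb C^i\times\mathbb C^i\to V_i$. So $\epsilon$ restricts on $(V_i,V_i\setminus0)$ to the Thom class of $V_i$. The characteristic map identifies the interior of the disc with this open cell, center to center, by a positive rescaling in each factor: for the standard map $v\mapsto[v:\sqrt{1-|v|^2}]$ we have $z_a/z_i=v_a/\sqrt{1-|v|^2}$. This rescaling is equivariantly homotopic, through maps of pairs into $(V_i,V_i\setminus 0)$, to the inclusion. Also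
$$H_G^*(D(V_i),S(V_i))\cong H_G^*(D(V_i),D(V_i)\setminus0)\cong H_G^*(V_i,V_i\setminus0).$$
So the Thom component of $\epsilon'$ is the Thom class.

Thus $\epsilon'$ is the generator of the Thom summand, and $u^k\epsilon'$ is a lift of $Q^iu^k$ equal to the corresponding additive generator. This proves the claim of Step 3.

**Step 6: degree $2d$.** For $m=2d$ we have $X_{2d}=X$. In degree $2d$ the generators are $\mathrm{tr}(x^i\times x^j)$ with $i<j$, $i+j=d$, and $Q^iu^k$ with $4i+2k=2d$, that is, $k=d-2i\ge0$. As $d$ is odd, $2i\ne d$. $\square$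

Only in Step 6 did we use that $d$ is odd. For $d=2$ the list in degree $4$ contains $Q$ itself, which by (5) accounts for the troublesome term $xu$ and is not a transfer of the kind in Lemma 6.

## Restriction to the diagonal and the proof of Theorem A

**Lemma 8.** Let $d=2^k-1\ge3$. Then $\delta-u^d=\mathrm{tr}(y)$ for some $y=\sum_{i<j,\,i+j=d}a_{ij}\,x^i\times x^j$ with $a_{ij}\in\mathbb Z$.

**Proof.** Since $d$ is odd, Lemma 7 gives
$$\delta-u^d=\mathrm{tr}(y)+\sum_{2i<d}b_i\,Q^iu^{d-2i}$$
with $y$ as stated, and $b_i\in\{0,1\}$ because $2u=0$ and $d-2i>0$. Restrict to $\Delta$. As $\binom{2^k}i$ is even for $0<i<2^k$, formula (2) reads $\delta|_\Delta=u^d+(d+1)x^d$. With (4) and (5) we get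
$$\Bigl(d+1-2\sum a_{ij}\Bigr)x^d=\sum_{2i<d}b_i\,x^i(x+u)^iu^{d-2i}\tag{6}$$
in degree $2d$ of $\mathbb Z[x,u]/(x^{d+1},2u)$, which is $\mathbb Z\,x^d\oplus\bigoplus_{i<d}\mathbb F_2\,x^iu^{d-i}$. In the $i$-th term on the right the powers of $x$ run from $i$ to $2i<d$. So the right side lies in $\bigoplus_{i<d}\mathbb F_2x^iu^{d-i}$, and its $i$-th term is $b_i(x^iu^{d-i}+\text{higher powers of }x)$. The left side has zero component there. If some $b_i$ were nonzero, the smallest such $i$ would give a nonzero coefficient of $x^iu^{d-i}$. So all $b_i=0$. $\square$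

**Proof of Theorem A.** For $d=1$ this is Proposition 1. Let $d=2^k-1\ge3$, let $T$ be a triangulation of $M=\mathbb CP^d$, and let $K=T^{(d)}$. Since $\tilde K\subset X\setminus\Delta$, we have $\delta|_{\tilde K}=0$. By Lemmas 8 and 6,
$$u^d|_{\tilde K}=-\mathrm{tr}(y)|_{\tilde K}=0\quad\text{in }H^{2d}(\tilde K/G;\mathbb Z).$$
Lemma 4 (a) and (b) give a piecewise linear embedding of $K$ in $\mathbb R^{2d}$. $\square$

The triangulation entered only through $\dim K=d$ and through $\tilde K\subset X\setminus\Delta$.

## Closed manifolds of dimension $2d$: Wu classes and Theorem B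

How much of this used $\mathbb CP^d$? Let $M$ be a closed connected topological $2d$-manifold.

**Definition.** The *Wu class* $v_j=v_j(M)\in H^j(M;\mathbb F_2)$ is the class with $\langle v_jc,[M]\rangle=\langle\mathrm{Sq}^jc,[M]\rangle$ for all $c\in H^{2d-j}(M;\mathbb F_2)$. It exists and is unique by Poincaré duality. Put $v=\sum v_j$ and $w(M)=\mathrm{Sq}(v)$, the total Stiefel–Whitney class. (For smooth $M$ this is the usual one, by Wu's theorem.)

For instance $v_0=1$. For $\mathbb CP^2$, $\mathrm{Sq}^2x=x^2$ gives $v_2=x$. For $\mathbb RP^2$ with generator $a$ of $H^1$, $\mathrm{Sq}^1a=a^2$ gives $v_1=a$.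

**Definition.** The *mod 2 van Kampen obstruction* of a $d$-dimensional finite complex $K$ is $w^{2d}|_{\tilde K}\in H^{2d}(\tilde K/G;\mathbb F_2)$.

It is the mod $2$ reduction of $u^d|_{\tilde K}$. In the tetrahedron example it is $0$, as the whole group is $0$.

**Theorem B.** Let $d\ge1$, $M$ a closed connected topological $2d$-manifold, $T$ any triangulation of $M$, $K=T^{(d)}$. Let $v_j$ be the Wu classes of $M$ and $w(M)=\mathrm{Sq}(v)$. Consider:

(i) $K$ embeds in $\mathbb R^{2d}$;

(ii) there is a $\mathbb Z/2$-map from the deleted product of $K$ to $S^{2d-1}$;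

(iii) the mod 2 van Kampen obstruction of $K$ vanishes;

(iv) $H^d(M;\mathbb F_2)=0$ and $v_j(M)=0$ for $0<j<d$; equivalently, $H_d(M;\mathbb F_2)=0$ and $w(M)=1$.

Then (i)⇒(ii)⇔(iii)⇔(iv), and for $d\ne2$ all four are equivalent. In particular, for $d\ne2$ embeddability does not depend on the triangulation.

The two forms of (iv) agree. Since $\mathrm{Sq}$ is invertible and $\mathrm{Sq}(1)=1$, $w(M)=1$ if and only if $v=1$. Always $v_j=0$ for $j>d$, because $\mathrm{Sq}^jc=0$ when $j>|c|=2d-j$; and $v_d=0$ if $H^d(M;\mathbb F_2)=0$.

Compare with (3). The condition $v_j=0$ for $0<j<d$ replaces the evenness of the binomial coefficients, and $H^d(M;\mathbb F_2)=0$ replaces the oddness of $d$. We prove (i)⇒(ii)⇒(iii)⇒(iv)⇒(ii), and then (ii)⇒(i) for $d\ne2$. From now on $M,T,K,d$ are as in Theorem B and $X=M\times M$.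

## The diagonal class without a smooth structure

Let $A=\mathbb F_2$, or $A=R:=\mathbb Z_{(2)}$ and $M$ oriented.

**Step 1: a bundle of pairs.** We need a Thom isomorphism for $\Delta\subset X$ without a normal bundle. The first projection makes $(X,X\setminus\Delta)$ a fibre bundle pair over $M$ with fibre $(M,M\setminus p)$. To see local triviality near $p$, take a chart in which $p$ is the center of the closed unit ball. For $|q|<1$ let $h_q$ be the homeomorphism of $M$ that is $z\mapsto z+(1-|z|)q$ on this ball and the identity outside; it takes $p$ to $q$. Then $(q,z)\mapsto(q,h_q(z))$ is a trivialization. The cohomology of $(M,M\setminus p)$ with coefficients $A$ is $A$ in degree $2d$ and zero otherwise, and the corresponding local system is constant by the choice of $A$. So the relative Serre spectral sequence gives a class in $H^{2d}(X,X\setminus\Delta;A)$ that restricts to a generator on every fibre. By the relative Leray–Hirsch theorem,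
$$H^n(X,X\setminus\Delta;A)\cong H^{n-2d}(M;A),\qquad H^n(K\times M,(K\times M)\setminus\Delta;A)\cong H^{n-2d}(K;A),\tag{7}$$
compatibly with restriction; the second isomorphism is for the pullback of the bundle pair to $K\subset M$.

**Step 2: the equivariant Thom class.** We lift the Thom class to Borel cohomology. By (7), $H^{2d}(X,X\setminus\Delta;A)=A$, and restriction to a chart $\mathbb R^{2d}\times\mathbb R^{2d}$ is an isomorphism to $H^{2d}(\mathbb R^{2d},\mathbb R^{2d}\setminus0;A)$, pulled back by $(x,y)\mapsto y-x$. The swap becomes $-1$ on $\mathbb R^{2d}$, of degree $+1$. So $G$ acts trivially on this $A$. In the spectral sequence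
$$H^p(BG;H^q(X,X\setminus\Delta;A))\Rightarrow H_G^{p+q}(X,X\setminus\Delta;A)$$
everything with $q<2d$ vanishes. In total degree $2d$ only $E_2^{0,2d}=A$ is left, and no differential leaves or enters it. So $\mathrm{res}:H_G^{2d}(X,X\setminus\Delta;A)\to A$ is an isomorphism. Let $\theta_A$ be a generator, chosen such that $\theta_R$ reduces to $\theta_{\mathbb F_2}$, and let $\delta_A\in H_G^{2d}(X;A)$ be its image. Then $\delta_A|_{X\setminus\Delta}=0$, and by exactness
$$\ker\bigl(H_G^{2d}(X;\mathbb F_2)\to H_G^{2d}(X\setminus\Delta;\mathbb F_2)\bigr)=\{0,\delta_{\mathbb F_2}\}.\tag{8}$$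
Let $D=\mathrm{res}\,\delta_{\mathbb F_2}\in H^{2d}(X;\mathbb F_2)$. As a restriction of an equivariant class it satisfies $t^*D=D$.

**Step 3: an equivariant neighborhood of $\Delta$.** This will let us multiply $\theta_A$ by classes on $\Delta$. Let $T'$ be the barycentric subdivision of $T$. Its vertices are the simplices of $T$, partially ordered by inclusion, and each simplex of $T'$ is totally ordered. Triangulate $X=|T'|\times|T'|$ by the ordered product: the vertices are pairs $(a,b)$, and the simplices are chains $(a_0,b_0)<(a_1,b_1)<\cdots$ (in the product order) such that the $a_k$ span a simplex of $T'$ and so do the $b_k$. The swap is simplicial. The diagonal is the subcomplex of simplices with all vertices of the form $(a,a)$, and it is full. Let $N$ be its open star, the set of points with a positive coordinate at some vertex $(a,a)$. Moving a point of $N$ linearly to the point obtained by deleting the coordinates at off-diagonal vertices and normalizing is an equivariant deformation retraction of $N$ onto $\Delta$. So $H_G^*(N)=H_G^*(\Delta)$. By excision $H_G^*(X,X\setminus\Delta)\cong H_G^*(N,N\setminus\Delta)$,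 which is a module over $H_G^*(\Delta)=H^*(M\times BG)$. The same holds without $G$.

**Step 4: $D$ is dual to the diagonal.** We claim
$$\langle Dz,[M\times M]\rangle=\langle z|_\Delta,[M]\rangle\qquad\text{for }z\in H^{2d}(X;\mathbb F_2).\tag{9}$$
By Step 3, $\mathrm{res}(\theta_{\mathbb F_2})\cdot z$ depends only on $a:=z|_\Delta$. The class $\mathrm{pr}_1^*a=a\times1$ has the same restriction to $\Delta$, so $Dz=D(a\times1)$. As $|a|=2d$, only the component of $D$ in $H^0(M)\otimes H^{2d}(M)$ matters. It is determined by $D|_{\{p\}\times M}$, which is the image of the generator under the isomorphism $H^{2d}(M,M\setminus p;\mathbb F_2)\to H^{2d}(M;\mathbb F_2)$. So the component is $1\times\mu$, with $\mu$ the generator of $H^{2d}(M;\mathbb F_2)$, and $\langle Dz,[M\times M]\rangle=\langle a\times\mu,[M\times M]\rangle=\langle a,[M]\rangle$.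

## The diagonal class in Steenrod's basis

The substitute for Lemma 7 is a textbook computation (Steenrod–Epstein, *Cohomology Operations*, Ch. VII; Adem–Milgram, *Cohomology of Finite Groups*, Ch. IV). For $a\in H^*(M;\mathbb F_2)$ there is Steenrod's class $P(a)\in H_G^{2|a|}(X;\mathbb F_2)$ with $\mathrm{res}\,P(a)=a\times a$ and
$$P(a)|_\Delta=\sum_i\mathrm{Sq}^i(a)w^{|a|-i},\qquad P(ab)=P(a)P(b),\qquad P(1)=1,\qquad P(a+b)=P(a)+P(b)+\mathrm{tr}(a\times b).\tag{10}$$
If $\{a_i\}$ is a homogeneous basis of $H^*(M;\mathbb F_2)$, then $H_G^*(X;\mathbb F_2)$ has the basis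
$$\mathrm{tr}(a_i\times a_j)\ (i<j),\qquad P(a_i)w^k\ (k\ge0).\tag{11}$$
From (1), $w\,\mathrm{tr}(y)=\mathrm{tr}(y\cdot\mathrm{res}\,w)=0$ and $\mathrm{tr}(a\times a)=\mathrm{tr}(\mathrm{res}\,P(a))=2P(a)=0$. So $a\mapsto P(a)w^k$ is additive for $k\ge1$. Also $P(0)=0$, by (10) with $a=b=0$. For example, for $M=S^2$ with generator $x$, the basis is $\mathrm{tr}(1\times x)$, $w^k$, $P(x)w^k$, and $P(x)|_\Delta=xw^2$. For $M=\mathbb CP^d$ with $d\ge 2$, $P(x)|_\Delta=xw^2+x^2$ is the mod $2$ reduction of (5).

**Lemma 9.** With $\mathbb F_2$ coefficients, in a basis as in (11) and for some $\varepsilon_i\in\mathbb F_2$,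
$$\delta_{\mathbb F_2}=\sum_{0\le j<d}P(v_j)w^{2d-2j}+\sum_{|a_i|=d}\varepsilon_iP(a_i)+\mathrm{tr}(\cdot).$$

**Proof.** **Step 1: unknown coefficients.** By (11), and by additivity of $P(\cdot)w^k$ for $k\ge1$, the formula holds with some classes $A_j\in H^j(M)$ in place of $v_j$. We must show $A_j=v_j$ for $0\le j<d$.

**Step 2: integration.** To isolate $A_j$ we use an equivariant fundamental class. Take the generator $\mu$ of $H^{2d}(M)$ as a basis element, and let $\int:H_G^*(X)\to\mathbb F_2[w]$ be the map that reads off the coefficients of the $P(\mu)w^k$, so $\int P(\mu)w^k=w^k$. It is $\mathbb F_2[w]$-linear, since $w$ kills transfers and sends $P(a_i)w^k$ to $P(a_i)w^{k+1}$. It vanishes in degrees below $4d$. In degree $4d$ the basis consists of $P(\mu)$ and of classes $P(a_i)w^k$ with $k>0$; there is no transfer, as $H^{2d}(M)$ has only one basis element. Since $\mathrm{res}\,P(\mu)=\mu\times\mu$ and $\mathrm{res}\,w=0$, in degree $4d$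
$$\textstyle\int\zeta=\langle\mathrm{res}\,\zeta,[M\times M]\rangle.$$

**Step 3: pushforward.** For $z\in H_G^*(\Delta)=H^*(M)[w]$ let $\Delta_!(z)$ be the image of $\theta_{\mathbb F_2}z$ in $H_G^*(X)$, using the module structure found above. Then $\Delta_!$ is $\mathbb F_2[w]$-linear and $\delta_{\mathbb F_2}\zeta=\Delta_!(\zeta|_\Delta)$ for $\zeta\in H_G^*(X)$. Let $a\in H^m(M)$. The degree of $\Delta_!(a)$ is $2d+m$, so $\int\Delta_!(a)=0$ if $m<2d$. If $m=2d$, Step 2 and (9) give $\int\Delta_!(a)=\langle D\,\mathrm{pr}_1^*a,[M\times M]\rangle=\langle a,[M]\rangle$.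

**Step 4: compute $\int\delta_{\mathbb F_2}P(c)$ twice.** Let $c\in H^n(M)$ with $d<n\le2d$. By Step 3 and (10),
$$\int\delta_{\mathbb F_2}P(c)=\sum_iw^{n-i}\int\Delta_!(\mathrm{Sq}^ic)=\langle\mathrm{Sq}^{2d-n}c,[M]\rangle w^{2n-2d}=\langle v_{2d-n}c,[M]\rangle w^{2n-2d},$$
because only $i=2d-n$ puts $\mathrm{Sq}^ic$ into degree $2d$. Now use the expansion of Step 1. We have $\mathrm{tr}(y)P(c)=\mathrm{tr}(y\,(c\times c))=0$, as the degree $2d+2n$ of $y\,(c\times c)$ exceeds $4d=\dim X$. For $|a_i|=d$, $P(a_i)P(c)=P(a_ic)=P(0)=0$, as $d+n>2d$. Finally $P(A_j)P(c)w^{2d-2j}=P(A_jc)w^{2d-2j}$ with $2d-2j\ge2$. By additivity it is a combination of the $P(a_i)w^{2d-2j}$ with $|a_i|=j+n$. So $\int$ of it is $0$ unless $j=2d-n$, when it is $\langle A_{2d-n}c,[M]\rangle w^{2n-2d}$. Comparing, $\langle A_{2d-n}c,[M]\rangle=\langle v_{2d-n}c,[M]\rangle$ for all $c\in H^n(M)$. As $n$ runs over $d<n\le2d$, the index $j=2d-n$ runs over $0\le j<d$, and Poincaré duality gives $A_j=v_j$. $\square$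

## From an embedding to a vanishing obstruction

**(i)⇒(ii).** An embedding $f:K\to\mathbb R^{2d}$ gives the $G$-map $(x,y)\mapsto(f(x)-f(y))/|f(x)-f(y)|$ from $\tilde K$ to $S^{2d-1}$.

**(ii)⇒(iii).** A $G$-map $\tilde K\to S^{2d-1}$ induces $\tilde K/G\to\mathbb RP^{2d-1}$ and pulls back the double cover, so $w^{2d}|_{\tilde K}$ is pulled back from $H^{2d}(\mathbb RP^{2d-1};\mathbb F_2)=0$.

## Cutting a cocycle in half: (iii)⇒(iv)

All coefficients are $\mathbb F_2$. In the proof of Theorem A we had a class $y$ on $X$ and concluded that the obstruction vanishes. Now we start from vanishing and build $y$.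

**Step 1: halve the cocycle.** We write $w^{2d}|_{X\setminus\Delta}$ as the transfer of a class that vanishes near the first $d$-skeleton. Since $w^{2d}$ vanishes on $\tilde K/G$, its restriction to $\tilde T/G$ lifts to $H^{2d}(\tilde T/G,\tilde K/G)$. So it is represented by a $G$-invariant cellular cocycle $c$ on $\tilde T$ that vanishes on $\tilde K$, that is, on all $d\times d$ cells. Let $c_+$ be equal to $c$ on the $2d$-cells $\sigma\times\tau$ with $\dim\sigma>d$, and $0$ on the other $2d$-cells. A $2d$-cell $\sigma\times\tau$ has $\dim\sigma>d$, or $\dim\tau>d$, or is a $d\times d$ cell, and $c$ is invariant, so $c=c_++t^*c_+$. (For the tetrahedron, $c_+$ lives on the four triangles $\sigma\times v$.)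

**Step 2: $c_+$ is a cocycle.** Let $\alpha\times\beta$ be a $(2d+1)$-cell. If $\dim\alpha\ge d+1$, all its $2d$-dimensional faces have first dimension at least $d$. On such cells $c_+=c$ (on the $d\times d$ cells both are $0$). So the coboundary of $c_+$ on $\alpha\times\beta$ equals that of $c$, which is $0$. If $\dim\alpha\le d$, all faces have first dimension at most $d$ and $c_+$ vanishes on them.

Let $y=[c_+]\in H^{2d}(\tilde T)=H^{2d}(X\setminus\Delta)$, using Lemma 3. The cochain formula for the transfer and $c=c_++t^*c_+$ give $\mathrm{tr}(y)=w^{2d}|_{X\setminus\Delta}$. By the second part of Lemma 3, $(K\times M)\setminus\Delta$ retracts to $\tilde T\cap(K\times T)$, where $c_+$ vanishes. So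
$$\mathrm{tr}(y)=w^{2d}|_{X\setminus\Delta},\qquad y|_{(K\times M)\setminus\Delta}=0.\tag{12}$$

**Step 3: extend $y$ over the diagonal.** We want a class on $X$, where we know the cohomology. The coboundary of $y$ lies in $H^{2d+1}(X,X\setminus\Delta)\cong H^1(M)$. By (12) it restricts to $0$ in $H^{2d+1}(K\times M,(K\times M)\setminus\Delta)\cong H^1(K)$; the isomorphisms are those of (7). Since $d\ge1$, $H^1(T,T^{(d)})=0$ and $H^1(M)\to H^1(K)$ is injective. So the coboundary is $0$, and $y=\hat y|_{X\setminus\Delta}$ for some $\hat y\in H^{2d}(X)$. The class $\hat y|_{K\times M}$ vanishes on $(K\times M)\setminus\Delta$, so it comes from $H^{2d}(K\times M,(K\times M)\setminus\Delta)\cong H^0(K)$. As $K$ is connected, this is $\mathbb F_2$, generated by the restriction of the Thom class $\mathrm{res}\,\theta_{\mathbb F_2}$. Hence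
$$\hat y|_{K\times M}=\varepsilon'\,D|_{K\times M}\qquad\text{for some }\varepsilon'\in\mathbb F_2.\tag{13}$$

**Step 4: the Wu classes vanish.** By (12), $w^{2d}-\mathrm{tr}(\hat y)$ vanishes on $X\setminus\Delta$, so by (8)
$$w^{2d}-\mathrm{tr}(\hat y)=\varepsilon\,\delta_{\mathbb F_2},\qquad\varepsilon\in\mathbb F_2.\tag{14}$$
Expand in the basis (11), with $1$ as the basis element of $H^0(M)$; transfers involve only the classes $\mathrm{tr}(a_i\times a_j)$ with $i<j$. By Lemma 9 the coefficient of $P(1)w^{2d}$ gives $1=\varepsilon$. For $0<j<d$ the part in the $P(a_i)w^{2d-2j}$, $|a_i|=j$, gives $0=P(v_j)w^{2d-2j}$. By additivity, the coefficients of $v_j$ in the basis are all $0$, so $v_j=0$.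

**Step 5: the middle cohomology vanishes.** Apply $\mathrm{res}$ to (14) with $\varepsilon=1$; as $\mathrm{res}\,w=0$, we get $\hat y+t^*\hat y=D$. Look at Künneth components in $H^d(M)\otimes H^d(M)$, indicated by a subscript $d,d$. Since $H^d(T,T^{(d)})=0$, the map $H^d(M)\to H^d(K)$ is injective, and so is $H^d(M)\otimes H^d(M)\to H^d(K)\otimes H^d(M)$. Hence (13) gives $\hat y_{d,d}=\varepsilon'D_{d,d}$. Because $t^*D=D$, also $(t^*\hat y)_{d,d}=t^*(\hat y_{d,d})=\varepsilon'D_{d,d}$. Therefore
$$D_{d,d}=\hat y_{d,d}+(t^*\hat y)_{d,d}=2\varepsilon'D_{d,d}=0.$$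
For $a,b\in H^d(M)$, only $D_{d,d}$ contributes to $\langle D\,(a\times b),[M\times M]\rangle$, which by (9) is $\langle ab,[M]\rangle$. So the Poincaré pairing on $H^d(M;\mathbb F_2)$ is zero. It is also nondegenerate, so $H^d(M;\mathbb F_2)=0$. This is (iv).

## Splitting the chain complex in the middle: (iv)⇒(ii)

For $\mathbb CP^d$ the class $y$ was a sum of explicit products. In general, a chain complex with nothing in degree $d$ plays the same role.

**Step 1: $M$ is orientable.** We need this for $\theta_R$. If $d=1$, $H^1(M;\mathbb F_2)=0$, so $M$ has no connected double cover and is orientable. Let $d\ge2$; then $v_1=0$. Suppose $M$ is not orientable. Then $H^{2d}(M;\mathbb Z)=\mathbb Z/2$. Multiplication by $2$ on it is zero, so the Bockstein $H^{2d-1}(M;\mathbb F_2)\to H^{2d}(M;\mathbb Z)$ is onto. The reduction $H^{2d}(M;\mathbb Z)\to H^{2d}(M;\mathbb F_2)$ is onto because $H^{2d+1}(M;\mathbb Z)=0$. The composite is $\mathrm{Sq}^1$, so $\mathrm{Sq}^1$ is onto $H^{2d}(M;\mathbb F_2)=\mathbb F_2$ and $v_1\neq0$, a contradiction. (This says that $w_1=v_1$ detects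 orientability.)

**Step 2: a minimal complex.** Let $R=\mathbb Z_{(2)}$, a local principal ideal domain with residue field $\mathbb F_2$. A bounded complex of finitely generated free $R$-modules is called *minimal* if all matrix entries of its differentials lie in $2R$. For example, multiplication by $2$, as a complex $R\to R$, is minimal, while multiplication by $3$ is not, as $3$ is a unit. We claim that $S_*(M;R)$ is chain equivalent to a minimal complex $C$. Start with the simplicial chains $C_*(T;R)$. If an entry of a differential is a unit, there is a basis element $e$ such that $\partial e$ is part of a basis. Divide out the contractible subcomplex spanned by $e$ and $\partial e$. The quotient is again free, and the projection is a quasi-isomorphism of bounded complexes of free modules, hence a chain equivalence. The total rank drops, so the process ends, with a minimal complex $C$. Then $C\otimes\mathbb F_2$ has zero differential, so $\operatorname{rank}C_j=\dim H_j(M;\mathbb F_2)$.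

By (iv), $C_d=0$. So $C=C^-\oplus C^+$ as complexes, with $C^-$ in degrees $\le d-1$ and $C^+$ in degrees $\ge d+1$.

**Step 3: Borel cohomology from $C\otimes C$.** We replace $X$ by algebra. Let $W=S_*(EG;R)$, a free $R[G]$-resolution of $R$, and let $A=R$ or $\mathbb F_2$. The Eilenberg–Zilber shuffle map $S_*(M)\otimes S_*(M)\to S_*(X)$ is a quasi-isomorphism, and it strictly commutes with the swaps (with the sign $(-1)^{|a||b|}$ on the left). Likewise the shuffle map $W\otimes S_*(X;R)\to S_*(EG\times X;R)$ is an equivariant quasi-isomorphism. If $f:S_*(M;R)\to C$ is a chain equivalence, then $f\otimes f$ is equivariant and a quasi-isomorphism. After tensoring with $W$ all these complexes are bounded below and free over $R[G]$, and a quasi-isomorphism between such complexes is an equivariant chain equivalence. So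
$$H_G^*(X;A)=H^*\bigl(\mathrm{Hom}_{R[G]}(W\otimes C\otimes C,A)\bigr).$$
Here $\mathrm{res}$ forgets equivariance, $\mathrm{tr}$ sends a cochain $f$ to the sum of $f$ and its translate under $t$, and reduction mod $2$ changes $A$. As $G$-complexes,
$$C\otimes C=(C^-\otimes C^-)\oplus\bigl(C^-\otimes C^+\oplus C^+\otimes C^-\bigr)\oplus(C^+\otimes C^+).$$
So $H_G^{2d}(X;A)$ is a direct sum of three parts, which we call the $--$, the $-+$ and the $++$ part, compatibly with $\mathrm{res}$, $\mathrm{tr}$ and reduction.

**Step 4: the three parts.** We want to see which parts consist of transfers.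

The $++$ part is $0$, as $C^+\otimes C^+$ lives in degrees $\ge2d+2$.

In the $-+$ part, $t$ exchanges the two summands, so an equivariant cochain on $W\otimes(C^-\otimes C^+\oplus C^+\otimes C^-)$ is the same as an arbitrary cochain $f$ on $W\otimes C^-\otimes C^+$, namely the transfer of $f$ extended by zero. So every element of the $-+$ part is $\mathrm{tr}(y)$ with $y\in H^{2d}(\mathrm{Hom}_R(C^-\otimes C^+,A))\subset H^{2d}(X;A)$.

For the $--$ part, $C^-\otimes C^-$ lives in degrees $\le2d-2$, so its nonequivariant cohomology in degree $2d$ vanishes for both choices of $A$. With $A=R$, multiplication by $2=\mathrm{tr}\circ\mathrm{res}$ on the $--$ part factors through this zero group, so it is $0$. By the long exact sequence of $0\to R\xrightarrow{2}R\to\mathbb F_2\to0$, the kernel of reduction from the $--$ part with $A=R$ to the one with $A=\mathbb F_2$ is the image of multiplication by $2$, which is $0$. So reduction is injective on the $--$ part.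

**Step 5: $\delta_R-u^d$ is a transfer.** This is the analogue of (3). Let $z=\delta_R-u^d\in H_G^{2d}(X;R)$. Its reduction mod $2$ is $\delta_{\mathbb F_2}-w^{2d}$. By (iv) there are no basis elements in degree $d$, $v_0=1$, and $v_j=0$ for $0<j<d$. So Lemma 9 says that this reduction is a transfer. Its $--$ component is then the transfer of an element of $H^{2d}(\mathrm{Hom}_R(C^-\otimes C^-,\mathbb F_2))=0$, hence $0$. By the injectivity in Step 4 the $--$ component of $z$ is $0$. The $++$ component is $0$ as well. So
$$\delta_R-u^d=\mathrm{tr}(y),\qquad y\in H^{2d}(\mathrm{Hom}_R(C^-\otimes C^+,R)).\tag{15}$$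

**Step 6: $y$ vanishes on $K\times K$.** This is the analogue of Lemma 6. The composite $C_*(K;R)\to S_*(M;R)\to C\to C^+$, where $C_*(K;R)$ are the simplicial chains, is zero, because $C_*(K;R)$ lives in degrees $\le d$ and $C^+$ in degrees $\ge d+1$. So $C_*(K;R)\otimes C_*(K;R)\to C\otimes C\to C^-\otimes C^+$ is zero. The class $y$ is represented by a cochain that factors through the projection to $C^-\otimes C^+$, and $H^*(K\times K;R)$ is computed by $C_*(K;R)\otimes C_*(K;R)$, by naturality of the shuffle map. Hence $y|_{K\times K}=0$.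

**Step 7: conclusion.** Restrict (15) to $\tilde K\subset(X\setminus\Delta)\cap(K\times K)$. We have $\delta_R|_{\tilde K}=0$ and $\mathrm{tr}(y)|_{\tilde K}=\mathrm{tr}(y|_{\tilde K})=0$. So $u^d|_{\tilde K}=0$ in $H^{2d}(\tilde K/G;R)=H^{2d}(\tilde K/G;\mathbb Z)\otimes\mathbb Z_{(2)}$. The kernel of $H^{2d}(\tilde K/G;\mathbb Z)\to H^{2d}(\tilde K/G;\mathbb Z)\otimes\mathbb Z_{(2)}$ consists of elements of odd order, and $2u^d=0$. So $u^d|_{\tilde K}=0$ in $H^{2d}(\tilde K/G;\mathbb Z)$, and Lemma 4 (a) gives (ii).

## Back to embeddings: (ii)⇒(i) for $d\ne2$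

For $d\ge3$ this is Lemma 4 (b). For $d=1$: (ii) implies (iii) and hence (iv), so $H^1(M;\mathbb F_2)=0$, and $M\cong S^2$ by the classification of surfaces. By Proposition 1, $K$ is planar. This completes the proof of Theorem B. $\square$

For $d=2$ we have (i)⇒(ii)⇔(iii)⇔(iv) only. The implication (iv)⇒(i) is not claimed there, since the inequality $2m\ge3(n+1)$ in Weber's theorem reads $8\ge9$. Theorem A is not affected, as $2\ne2^k-1$.

## Projective spaces and products of spheres

**Corollary 10.** For every $d\ge1$ and every triangulation of $\mathbb CP^d$, the $d$-skeleton embeds in $\mathbb R^{2d}$ if and only if $d=2^k-1$ for some $k\ge1$.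

**Proof.** The "if" part is Theorem A. For "only if", (i)⇒(iv) in Theorem B, valid also for $d=2$, gives $w(\mathbb CP^d)=(1+x)^{d+1}=1$. If $d+1=2^am$ with $m>1$ odd, then $(1+x)^{d+1}=(1+x^{2^a})^m$ contains $x^{2^a}\ne0$. So $d+1$ is a power of $2$. $\square$

**Corollary 11.** For $n\ge1$, the $2n$-skeleton of any triangulation of $\mathbb HP^n$ embeds in $\mathbb R^{4n}$ if and only if $n=2^k-1$ for some $k\ge1$.

**Proof.** For $n=1$, $\mathbb HP^1=S^4$ and Proposition 1 applies. Let $n\ge2$, so $d=2n\ne2$ and all four conditions of Theorem B are equivalent. With $y$ the generator of $H^4(\mathbb HP^n;\mathbb F_2)$, $w(\mathbb HP^n)=(1+y)^{n+1}$ (Borel–Hirzebruch), which is $1$ exactly when $n+1$ is a power of $2$, by the computation in Corollary 10. Moreover $H^{2n}(\mathbb HP^n;\mathbb F_2)=0$ if and only if $n$ is odd, which then holds. $\square$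

**Corollary 12.** Let $a,b\ge1$, $a+b=2d$, $d\ne2$. The $d$-skeleton of a triangulation of $S^a\times S^b$ embeds in $\mathbb R^{2d}$ if and only if $a\ne b$.

**Proof.** All $\mathrm{Sq}^j$ with $j>0$ vanish on $H^*(S^a\times S^b;\mathbb F_2)$, by the Cartan formula and because they vanish on spheres. So $v=1$. The group $H^d(S^a\times S^b;\mathbb F_2)$ is nonzero exactly when $d=a$ or $d=b$, and since $a+b=2d$ this means $a=b$. Theorem B applies. $\square$
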